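# Densities for rough differential equations driven by Markovian rough paths

## 1. Commuting vector fields: the solution is a function of the driver

A random path $\mathbf X$, rough and living on a nilpotent group, drives a differential equation $d\mathbf Y=V(\mathbf Y)\,d\mathbf X$ in $\mathbb R^e$. The law of $\mathbf X_t$ has a density. When does the law of $\mathbf Y_t$ have one? We begin with a case in which a few lines suffice. First come the objects.

**Definition 1.1 (the group).** For $M\ge 1$ let $T^M=\bigoplus_{k=0}^M(\mathbb R^d)^{\otimes k}$ with the truncated tensor product, and let $G_M=G^M(\mathbb R^d)\subset T^M$ be the set of $\exp(\ell)$, with $\ell$ in the Lie algebra generated by the basis vectors $e_1,\dots,e_d$. This is the free step-$M$ nilpotent Lie group over $\mathbb R^d$. For a word $I=(i_1,\dots,i_k)$, $g^I$ is the coefficient of $e_{i_1}\otimes\cdots\otimes e_{i_k}$ in $g$. The left-invariant fields are $U_if(x)=\frac{d}{d\varepsilon}\big|_0f(x\otimes\exp(\varepsilon e_i))$,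 and $\nabla f=(U_1f,\dots,U_df)$.

For $d=1$, $G_M=\mathbb R$ for every $M$ and $U_1$ is the derivative. For $d=M=2$ the group is three-dimensional with coordinates $(g^1,g^2,g^{12})$, because $g^{12}+g^{21}=g^1g^2$ and $g^{ii}=\frac12(g^i)^2$. Since $(gh)^{12}=g^{12}+g^1h^2+h^{12}$, we get $U_1=\partial_{g^1}$, $U_2=\partial_{g^2}+g^1\partial_{g^{12}}$ and $[U_1,U_2]=\partial_{g^{12}}$.

**Definition 1.2 (the driver).** Fix $d,e\ge1$, $N\ge2$, $G=G_N$ with Haar measure $\lambda$. Let $a$ be a measurable function on $G$ with values in the symmetric $d\times d$ matrices, uniformly elliptic: $\Lambda^{-1}|\xi|^2\le\langle a(x)\xi,\xi\rangle\le\Lambda|\xi|^2$ for all $\xi\in\mathbb R^d$, $x\in G$, with some $\Lambda\ge1$. Then $\mathbf X=\mathbf X^a$ is the symmetric Markov process on $G$ associated with the Dirichlet form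
$$\mathcal E(f,g)=\int_G\sum_{i,j}a^{i,j}(U_if)(U_jg)\,d\lambda\quad\text{on }L^2(G,\lambda),$$
started from $x_0\in G$.

For $d=1$ this is the divergence-form diffusion on the line with generator $(a f')'$. For each $\alpha\in(1/(N+1),1/2)$ the sample paths are a.s. geometric $\alpha$-Hölder rough paths over $\mathbb R^d$ (for smaller $\alpha$ they are understood via the Lyons lift). As $N\ge2$, any $\alpha\in(\frac13,\frac12)$ is allowed. We write $x_{u,v}=x_u^{-1}x_v$ for increments of group-valued paths.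

A smooth path $x$ in $\mathbb R^d$ has a lift to $G_M$ whose increments have coordinates $x^I_{u,v}=\int_{u<r_1<\dots<r_k<v}dx^{i_1}_{r_1}\cdots dx^{i_k}_{r_k}$. Let $V_1,\dots,V_d$ be smooth vector fields on $\mathbb R^e$, bounded with bounded derivatives of all orders, and let $\mathbf Y$ solve the rough differential equation (RDE) $d\mathbf Y_t=V(\mathbf Y_t)\,d\mathbf X_t$, $\mathbf Y_0=y_0$. What we need now is the limit theorem: if $x^k$ are smooth paths whose lifts converge to $\mathbf X$ in rough path distance, then the solutions of $dy=V(y)\,dx^k$ from $y_0$ converge uniformly on compact time intervals to $\mathbf Y$. Such $x^k$ exist. The precise form is (F2) in Section 4.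

The orbit $\mathcal O'$ of $y_0$ is the set of points reachable from $y_0$ by finitely many successive flows along $V_1,\dots,V_d$. It is an immersed submanifold of $\mathbb R^e$, and $\mathbf Y_t\in\mathcal O'$ for all $t$.

**Proposition 1.3.** If $[V_i,V_j]=0$ for all $i,j$, then for every $t>0$ the law of $\mathbf Y_t$ is absolutely continuous on $\mathcal O'$.

**Proof.** The $V_i$ are bounded, so their flows exist for all time, and they commute. Put $\Phi(s)=e^{s_1V_1}\cdots e^{s_dV_d}(y_0)$ for $s\in\mathbb R^d$. Then $\partial_i\Phi=V_i(\Phi)$ and $\Phi(\mathbb R^d)=\mathcal O'$. The flows preserve every $V_i$, so the pushforwards of the $V_i$ by flows, which span the tangent spaces of an orbit, are just the $V_i$. Hence $T_y\mathcal O'=\operatorname{span}\{V_i(y)\}$ and $\Phi:\mathbb R^d\to\mathcal O'$ is a submersion.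

For a smooth driver $x$, the chain rule gives $\frac{d}{dt}\Phi(x_t-x_0)=\sum_iV_i(\Phi(x_t-x_0))\dot x^i_t$, so $y_t=\Phi(x_t-x_0)$. Passing to the limit, $\mathbf Y_t=\Phi(\mathbf X^1_{0,t},\dots,\mathbf X^d_{0,t})$. The variable $\mathbf X_{0,t}$ has a density on $G$. The first level is a linear projection in exponential coordinates, where Haar measure is Lebesgue measure, so $(\mathbf X^i_{0,t})_i$ has a density on $\mathbb R^d$. In suitable local coordinates a submersion is a coordinate projection. By Fubini the preimage under $\Phi$ of a null set is null. $\square$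

For $d=1$ this settles everything: either $V_1(y_0)=0$ and the orbit is a point, or $\mathbf Y_t$ is the flow of $V_1$ at the random time $\mathbf X_t-x_0$.

The proof used two things. First, $\mathbf Y_t$ is a function of one group-valued random variable that has a density. Second, that function is a submersion. In general both fail: $\mathbf Y_t$ depends on all iterated integrals of the path, and a finite truncation need not be submersive. There is also little regularity to spend, because $a$ is only measurable. The rest of the lecture deals with these three difficulties.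

## 2. Hörmander's condition on the orbit

**Definition 2.1.** A smooth measure on $\mathcal O'$ is one with a smooth positive density in local charts (any two have the same null sets). For $I=(i_1,\dots,i_k)$ let $V_{[I]}=[[\dots[V_{i_1},V_{i_2}],\dots],V_{i_k}]$ and $|I|=k$. We say that $V$ satisfies Hörmander's condition on $\mathcal O'$ if the Lie algebra generated by $V_1,\dots,V_d$, evaluated at $y$, equals $T_y\mathcal O'$ for every $y\in\mathcal O'$.

It is known that $\mathbf Y_t$ has a density with respect to any smooth measure on $\mathcal O'$, for all $t>0$, under the condition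
$$\dim\operatorname{span}\{V_{[I]}(y):|I|>N\}\ \text{ is constant in }y\in\mathcal O'. \tag{$\ast$}$$
Condition $(\ast)$ implies Hörmander's condition on $\mathcal O'$, but not conversely. The question, posed with Ilya Chevyrev and Marcel Ogrodnik, "A support and density theorem for Markovian rough paths", arXiv:1701.03002 (2017), as its source, is whether Hörmander's condition on $\mathcal O'$ alone suffices.

**Example 2.2.** On $\mathbb R^2$ let $V_1=\partial_1$, $V_2=\phi(y^1)\partial_2$, where $\phi$ is smooth and odd, $\phi(s)=s^3$ for $|s|\le\frac12$, $\phi(s)\ne0$ for $s\neq0$, and $\phi=\pm1$ for $\pm s\ge1$. A nonzero bracket of length $k\ge2$ is $\pm\phi^{(k-1)}(y^1)\partial_2$, and the orbit is $\mathbb R^2$. If $y^1\ne0$, then $V_1,V_2$ span. If $y^1=0$, we need length $4$: $[[[V_1,V_2],V_1],V_1]=\phi'''\partial_2=6\,\partial_2$ there. So Hörmander's condition holds. Condition $(\ast)$ fails for every $N$: the span in $(\ast)$ is $0$ where $|y^1|>1$, and it is not $0$ everywhere, since otherwise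 $\phi$ would be a polynomial.

Condition $(\ast)$ can fail even when the $V_i$ themselves span everywhere. Replace $\phi$ by $2+b$ with $b\not\equiv0$ a smooth bump, $|b|\le1$.

**Remark 2.3 (where $(\ast)$ comes from).** Consider the joint system $W_i=(U_i,V_i)$ on $G\times\mathcal O'$. The rank of its Lie algebra at $(x,y)$ is $\dim G+\dim\operatorname{span}\{V_{[I]}(y):|I|>N\}$. Indeed, the first components span $T_xG$. Suppose a combination $\sum c_IW_{[I]}$ has first component $0$ at $x$. Since $U_{[I]}=0$ for $|I|>N$ and the fields are left-invariant, $\sum_{|I|\le N}c_Ie_{[I]}=0$ in the free step-$N$ nilpotent Lie algebra. By grading this holds in the free Lie algebra, hence $\sum_{|I|\le N}c_IV_{[I]}=0$. What remains is an element of $\operatorname{span}\{(0,V_{[I]}):|I|>N\}$, and all of those occur. So $(\ast)$ says exactly that the joint system has constant rank.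

**Definition 2.4.** For $0<\sigma<1$, $f\in B^\sigma_{1,\infty}(\mathbb R^n)$ means that $f\in L^1$ and $\|f(\cdot-h)-f\|_1\le C|h|^\sigma$ for $|h|\le1$. On $\mathbb R$, for $1<\sigma<2$, it means (equivalently to the usual definition) $f,f'\in L^1$ and $f'\in B^{\sigma-1}_{1,\infty}$. Example: $1_{[0,1]}$ has $\|f(\cdot-h)-f\|_1=2|h|$, so it lies in $B^\sigma_{1,\infty}(\mathbb R)$ for every $\sigma<1$.

**Theorem 2.5.** For all $d,e\ge1$, $N\ge2$, $x_0\in G$, $y_0\in\mathbb R^e$, all $a$ and $V$ as above with $V$ satisfying Hörmander's condition on $\mathcal O'$, $\mathbf Y_t$ has a density with respect to any smooth measure on $\mathcal O'$, for every $t>0$.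

**Theorem 2.6.** Drop Hörmander's condition. Let $n=\dim\mathcal O'\ge1$, and let $H\subseteq\mathcal O'$ be the (open) set of $y$ at which the Lie algebra generated by $V$ spans $T_y\mathcal O'$.

1. For every $t>0$ the law of $\mathbf Y_t$ restricted to $H$ is absolutely continuous with respect to any smooth measure.
2. Suppose $y_*\in H$ and $\{V_{[J]}(y_*):|J|\le m\}$ spans $T_{y_*}\mathcal O'$. Then near $y_*$, in local coordinates, the density lies in $B^\sigma_{1,\infty}$ for every $0<\sigma<1/m$ (hence in $L^q_{loc}$ for all $q<n/(n-1/m)$, and all $q<\infty$ if $n=m=1$). The bounds are uniform over $a$ with ellipticity constant $\Lambda$, over $x_0$, over starting points in the given orbit, and over $t\ge t_0>0$.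
3. For $n=m=1$ the exponent $1/m=1$ cannot be replaced by a larger number.
4. If the Lie algebra generated by $V$ has constant rank $k<n$ on a neighborhood of $y_0$ in $\mathcal O'$, then for all small $t>0$ the law of $\mathbf Y_t$ is not absolutely continuous on $\mathcal O'$.

Theorem 2.5 is part 1 with $H=\mathcal O'$. If $n=0$, the orbit is a point and there is nothing to prove.

## 3. The Euler map on $G_N$ and the brackets it cannot see

To imitate Section 1, let $s=t-\delta$ with $\delta$ small and replace $\mathbf Y_t$ by its Taylor (Euler) expansion from $\mathbf Y_s$ with all iterated integrals of length at most $M$: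
$$\mathbf Y_t\approx E_{\mathbf Y_s}(\mathbf X_{s,t}),\qquad E_z(g)=z+\sum_{1\le|I|\le M}(V_{i_1}\cdots V_{i_k}\mathrm{id})(z)\,g^I .$$
Given the past, this is a smooth function of the single variable $\mathbf X_{s,t}$. The sensible first try is $M=N$, because $\mathbf X_{s,t}$ is $G_N$-valued and has a density there.

In Example 2.2 the only words $I$ with $V_I\mathrm{id}\ne0$ are $(1)$ and $(1,\dots,1,2)$. So for $|z^1|<\frac12$ and $M\ge4$
$$E_z(g)=\big(z^1+g^1,\ z^2+(z^1)^3g^2+3(z^1)^2g^{12}+6z^1g^{112}+6g^{1112}\big).$$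
For $M=2$ or $3$ the last term is absent and $E_0(g)=(g^1,0)$. The approximating law sits on a line and has no density, whatever the law of $g$. The failure need not be confined to small sets. Take $d=N=2$ and, on $\mathbb R^4$, $V_1=\partial_1$, $V_2=\sin(y^1)\partial_2+\sin(2y^1)\partial_3+\sin(3y^1)\partial_4$. A vector $(\lambda_1,\lambda_2,\lambda_3)$ orthogonal to all derivatives of $(\sin s,\sin 2s,\sin3s)$ at one point makes the analytic function $\sum\lambda_k\sin(ks)$ vanish identically, so $\lambda=0$. Hence Hörmander's condition holds everywhere and the orbit is $\mathbb R^4$. But $\dim G_2=3$, so every smooth image of a $G_2$-valued variable in $\mathbb R^4$ is a null set. This is the exact stopping point: $G_N$ does not see brackets longer than $N$. Freezing $a$ at $\mathbf X_s$ does not help either, because $a$ is only measurable and has no modulus of continuity.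

The way past it is to enlarge the group. Let $\pi:G_M\to G_N$ be the projection. The coefficient $\tilde a=a\circ\pi$ on $G_M$ is again measurable with the same ellipticity constant. Its process projects to $\mathbf X$ and drives the same equation, and all heat kernel estimates on $G_M$ depend only on $d,M,\Lambda$. So $M$ is ours to choose. A heuristic budget shows what to expect. The expansion error is of order $\delta^{(M+1)/2}$. The kernel has one derivative in $L^1$, at a cost $\delta^{-1/2}$, and shifting the value of $E_z$ by $h$ along brackets of length at most $m$ requires moving $g$ by a distance of order $|h|^{1/m}$. Testing against $\varphi\in C^\beta$ we expect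
$$|E\,\Delta_h\varphi(\mathbf Y_t)|\lesssim\|\varphi\|_{C^\beta}\delta^{(M+1)\beta/2}+\|\varphi\|_\infty|h|^{1/m}\delta^{-1/2},\qquad \Delta_h\varphi=\varphi(\cdot+h)-\varphi .$$
With $\delta=|h|^\kappa$, the right-hand side beats $|h|^\beta$ for small $\beta$ as soon as $\frac2{M+1}<\kappa<\frac2m$, and such $\kappa$ exist exactly when $M\ge m$. An estimate of this form, with exponent larger than $\beta$, forces a density (Lemma 9.1). Taking $M$ very large makes the first term negligible and gives every $\sigma<1/m$.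

The proof has five ingredients: the Euler estimate (Section 5), the $L^1$-modulus of the kernel (6), the lift (7), localization with the key estimate (8), and the smoothing lemma (9).

## 4. Facts about $G_M$ and about rough differential equations

Let $d(\cdot,\cdot)$ be the left-invariant Carnot–Carathéodory distance on $G_M$, that is, the infimum of lengths $\int|c|$ of horizontal paths $\dot\gamma=\sum c_iU_i(\gamma)$. Put $\|g\|=d(1,g)=\|g^{-1}\|$, let $B(x,r)$ be its balls (relatively compact), $\delta_c$ the dilations, and $Q$ the homogeneous dimension. Haar measure $dg$ is bi-invariant and $|B(x,r)|=cr^Q$. The function $g^I$ is homogeneous of degree $|I|$, so by compactness of the unit sphere $|g^I|\le C\|g\|^{|I|}$. The iterated brackets $U_{[J]}$ are left-invariant; their flows are right translations, so they are skew-symmetric for $dg$.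

Let $W^{1,2}=\{f\in L^2:\nabla f\in L^2\}$ (weak derivatives). For $k\in C_c^\infty$ the left mollification $(k*f)(y)=\int k(h)f(h^{-1}y)\,dh=\int k(yw^{-1})f(w)\,dw$ is smooth, and it commutes with $U_i$ because $U_i$ commutes with left translations. Mollification yields the Leibniz rule and, with cutoffs, the density of $C_c^\infty$ in $W^{1,2}$. If $f$ is $1$-Lipschitz for $d$ and $k\ge0$, $\int k=1$, then $k*f$ is $1$-Lipschitz by left invariance. For unit $c\in\mathbb R^d$ we have $d(y,y\exp(\varepsilon\sum c_ie_i))\le\varepsilon$, so $|\nabla(k*f)|\le1$ pointwise. In the limit $|\nabla f|\le1$ a.e. The chain rule $\nabla(F\circ f)=F'(f)\nabla f$ for smooth $F$ passes to the limit in the same way.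

**Fact (F1)** (Sturm, *Analysis on local Dirichlet spaces* II, III; Friz–Victoir, *Multidimensional Stochastic Processes as Rough Paths*, Ch. 16). For measurable elliptic $a$ on $G_M$ with constant $\Lambda$, the form $\mathcal E(f,g)=\int a\nabla f\cdot\nabla g$ with domain $W^{1,2}$ is a regular strongly local Dirichlet form. Its semigroup $P_t$ has a jointly continuous symmetric kernel with $\int p(t,x,y)\,dy=1$ and
$$p(t,x,y)\le C_0t^{-Q/2}e^{-d(x,y)^2/(C_0t)},\qquad C_0=C_0(d,M,\Lambda). \tag{1}$$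
The process $\mathbf X^a$ started at $x$ is the continuous Markov process with these transition densities. The generator $L$ satisfies $\mathcal E(u,v)=-\int(Lu)v$ for $u\in D(L)$, $v\in W^{1,2}$.

**Fact (F2).** Let $\alpha\in(\frac13,\frac12)$, let $W_1,\dots,W_d\in C_b^\infty$ be vector fields on $\mathbb R^n$ (bounded with all derivatives), and let $x$ be an $\alpha$-Hölder path in $(G_2,d)$ on $[s,t]$ with constant $\kappa$. The RDE $dZ=W(Z)\,dx$ has a unique solution from each initial point, and when $\kappa|v-u|^\alpha\le1$,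
$$\Big|Z_v-Z_u-\sum_iW_i(Z_u)x^i_{u,v}-\sum_{i,j}(W_iW_j\mathrm{id})(Z_u)x^{ij}_{u,v}\Big|\le C(\kappa|v-u|^\alpha)^3,\quad C=C(W,\alpha) \tag{2}$$
(Davie's estimate; Friz–Victoir, Section 10.3). If $\alpha'\in(\frac13,\alpha)$ and $x^k$ are smooth paths whose lifts converge to $x$ in $\alpha'$-Hölder rough path distance, then the ODE solutions driven by $x^k$ with converging initial values converge uniformly to $Z$ (Lyons' universal limit theorem). Such $x^k$ exist.

We also use uniqueness in Lyons' extension theorem. If $x$ takes values in $G_M$, $M\ge2$, then $dZ=W(Z)\,dx$ is driven by its first two levels; the projection to $G_2$ is $1$-Lipschitz.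

**Lemma 4.1 (moments).** Let $\mathbf X$ be a process as in (F1) on $G_M$, $0<\alpha<\frac12$, $0<\delta\le1$. Then $K_\delta=\|\mathbf X\|_{\alpha;[s,s+\delta]}\,\delta^\alpha$ satisfies
$$E[K_\delta^q]\le C_q\delta^{q/2}\quad(q>0),\qquad C_q=C_q(d,M,\Lambda,\alpha). \tag{3}$$

**Proof.** Integrating $d(x,y)^q$ against (1) gives, by scaling, $E[d(\mathbf X_u,\mathbf X_v)^q]\le C_q|u-v|^{q/2}$. For a continuous path $\gamma$ on $[0,1]$ let $D_r=\max_kd(\gamma_{k2^{-r}},\gamma_{(k+1)2^{-r}})$. Given $u<v$, choose $r_0\ge0$ with $2^{-r_0-1}<v-u\le2^{-r_0}$. Then some dyadic point $\tau$ of level $r_0$ is an endpoint of a level-$r_0$ interval containing $u$ and of one containing $v$. Let $u_r$ be the left endpoint of the level-$r$ interval containing $u$; it tends to $u$. The point $u_{r_0}$ equals $\tau$ or is adjacent to it, and $u_{r+1}-u_r\in\{0,2^{-r-1}\}$. So $d(\gamma_\tau,\gamma_u)\le\sum_{r\ge r_0}D_r$, and likewise for $v$. Since $(v-u)^{-\alpha}\le2\cdot2^{r_0\alpha}$, we get $\|\gamma\|_\alpha\le4\sum_r2^{r\alpha}D_r$.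

Apply this to $\tau\mapsto\mathbf X_{s+\delta\tau}$, whose $\alpha$-Hölder norm on $[0,1]$ is $K_\delta$. Here $E[D_r^q]\le2^rC_q(2^{-r}\delta)^{q/2}$, so $\|K_\delta\|_{L^q}\le C\delta^{1/2}\sum_r2^{r(\alpha+1/q-1/2)}$. The sum is finite when $\alpha+1/q<\frac12$. Smaller $q$ follow by Jensen. $\square$

## 5. The step-$M$ Euler estimate

This section shows that the expansion of length $M$ has error of order $M+1$, although (F2) gives only order $3$.

**Lemma 5.1.** Let $M\ge2$, let $x$ be $\alpha$-Hölder in $(G_M,d)$ on $[s,t]$ with constant $\kappa$, $\alpha\in(\frac13,\frac12)$, $K:=\kappa(t-s)^\alpha\le1$, let $W_i$ be as in (F2), and let $dZ=W(Z)\,dx$. With $E_z(g)=z+\sum_{1\le|I|\le M}(W_I\mathrm{id})(z)\,g^I$, $W_I=W_{i_1}\cdots W_{i_k}$,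
$$|Z_u-Z_v|\le CK\ \ (u,v\in[s,t]),\qquad|Z_t-E_{Z_s}(x_{s,t})|\le CK^{M+1},\qquad C=C(W,\alpha,M).$$

**Proof.** Write $\theta=\kappa|v-u|^\alpha\le1$; then $|x^I_{u,v}|\le C\theta^{|I|}$. The first bound follows from (2): $|Z_v-Z_u|\le C(\theta+\theta^2+\theta^3)$.

Let $\mathcal D$ be the set of smooth functions on $\mathbb R^n$ all of whose derivatives of order at least $1$ are bounded. It contains the coordinate functions, and $W_If\in C_b^\infty\subset\mathcal D$ for $f\in\mathcal D$, $|I|\ge1$. For $f\in\mathcal D$ and $0\le k\le M$ put $R^{f,k}_{u,v}=f(Z_v)-\sum_{|I|\le k}(W_If)(Z_u)x^I_{u,v}$. We claim that $|R^{f,k}_{u,v}|\le C_{f,k}\theta^{k+1}$. The lemma is the case $k=M$, $f$ a coordinate function, $u=s$, $v=t$.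

**Step 1: $k\le2$.** This step converts (2) into the claim. Let $\zeta=Z_v-Z_u$. With fields evaluated at $Z_u$ and repeated indices summed, $\zeta=W_ix^i+(W_iW_j\mathrm{id})x^{ij}+O(\theta^3)$ and $|\zeta|\le C\theta$. Taylor's formula gives
$$f(Z_v)-f(Z_u)=(W_if)x^i+Df(W_iW_j\mathrm{id})\,x^{ij}+\tfrac12D^2f(W_i,W_j)\,x^ix^j+O(\theta^3).$$
Since $x^ix^j=x^{ij}+x^{ji}$ and $D^2f$ is symmetric, the third term is $D^2f(W_i,W_j)x^{ij}$. Since $W_iW_jf=D^2f(W_i,W_j)+Df(W_iW_j\mathrm{id})$, the second and third terms add up to $(W_iW_jf)x^{ij}$. This is the claim for $k=2$. For $k=0,1$ move the terms with $|I|>k$ into the remainder.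

**Step 2: $k\ge3$.** This step raises the order by sewing. Assume the claim for smaller values and all $f\in\mathcal D$. Let $A_{u,v}=\sum_{1\le|I|\le k}(W_If)(Z_u)x^I_{u,v}$. Insert $x^I_{u,v}=\sum_{I=I'I''}x^{I'}_{u,w}x^{I''}_{w,v}$ for $u<w<v$. The terms with $I''$ empty give $A_{u,w}$, so
$$A_{u,w}+A_{w,v}-A_{u,v}=\sum_{1\le|I''|\le k}x^{I''}_{w,v}\Big[(W_{I''}f)(Z_w)-\!\!\sum_{|I'|\le k-|I''|}\!\!(W_{I'}W_{I''}f)(Z_u)x^{I'}_{u,w}\Big]=\sum_{1\le|I''|\le k}x^{I''}_{w,v}R^{W_{I''}f,\,k-|I''|}_{u,w}.$$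
Each term is $O(\theta^{|I''|}\theta^{k-|I''|+1})=O(\theta^{k+1})$ by induction. Let $A^{(r)}$ be the sum of $A$ over the $2^r$ intervals of the $r$-th dyadic partition of $[u,v]$. Then $|A^{(r+1)}-A^{(r)}|\le C2^r(2^{-r\alpha}\theta)^{k+1}$, summable because $(k+1)\alpha>1$. Hence $|\lim_rA^{(r)}-A_{u,v}|\le C\theta^{k+1}$.

It remains to identify the limit. On each interval $[u',v']$ of the partition,
$$f(Z_{v'})-f(Z_{u'})-A_{u',v'}=R^{f,2}_{u',v'}-\sum_{3\le|I|\le k}(W_If)(Z_{u'})x^I_{u',v'}=O\big((\kappa|v'-u'|^\alpha)^3\big),$$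
and $2^r2^{-3r\alpha}\to0$. So $A^{(r)}\to f(Z_v)-f(Z_u)$, and $R^{f,k}_{u,v}=f(Z_v)-f(Z_u)-A_{u,v}=O(\theta^{k+1})$. $\square$

## 6. The $L^1$-modulus of the heat kernel

With measurable coefficients we control one derivative of the kernel, in an integrated sense, uniformly in $a$.

**Lemma 6.1.** With $C_1=C_1(d,M,\Lambda)$, for all $t>0$ and $x,k\in G_M$,
$$\int|\nabla_yp(t,x,y)|\,dy\le C_1t^{-1/2},\qquad\int|p(t,x,yk)-p(t,x,y)|\,dy\le C_1\|k\|\,t^{-1/2}.$$

**Proof.** **Step 1: a weighted energy bound.** Let $u=p(t,x,\cdot)=P_{t/2}\,p(t/2,x,\cdot)\in D(L)$. By the spectral theorem and $\|p(t/2,x,\cdot)\|_2^2=p(t,x,x)$, $\|Lu\|_2\le Ct^{-1}p(t,x,x)^{1/2}\le Ct^{-1-Q/4}$. Write $d=d(x,\cdot)$ and, for $R>0$,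
$$\psi=R\big(1-e^{-d^2/(2C_0tR)}\big).$$
Then $0\le\psi\le\min(R,d^2/(2C_0t))$, $\psi\uparrow d^2/(2C_0t)$ as $R\uparrow\infty$, and $|\nabla\psi|\le d/(C_0t)$ a.e. by the chain rule. For fixed $R$, $\psi$ and $|\nabla\psi|$ are bounded, so $ue^\psi\in W^{1,2}$. From $\mathcal E(u,ue^\psi)=-\int(Lu)\,ue^\psi$, i.e. $\int a\nabla u\cdot\nabla u\,e^\psi=-\int(Lu)ue^\psi-\int u\,a\nabla u\cdot\nabla\psi\,e^\psi$, and Young's inequality,
$$\Lambda^{-1}\int|\nabla u|^2e^\psi\le\|Lu\|_2\|ue^\psi\|_2+\frac1{2\Lambda}\int|\nabla u|^2e^\psi+\frac{\Lambda^3}2\int u^2|\nabla\psi|^2e^\psi .$$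
By (1), $\|ue^\psi\|_2^2\le Ct^{-Q}\int e^{-2d^2/(C_0t)+d^2/(C_0t)}=Ct^{-Q/2}$. Also $\int u^2|\nabla\psi|^2e^\psi\le Ct^{-Q}\int\frac{d^2}{t^2}e^{-2d^2/(C_0t)+d^2/(2C_0t)}\le Ct^{-1-Q/2}$. Hence $\int|\nabla u|^2e^\psi\le Ct^{-1-Q/2}$ uniformly in $R$.

**Step 2: from $L^2$ to $L^1$.** Let $R\to\infty$ and use Cauchy–Schwarz:
$$\int|\nabla u|\le\Big(\int|\nabla u|^2e^{d^2/(2C_0t)}\Big)^{1/2}\Big(\int e^{-d^2/(2C_0t)}\Big)^{1/2}\le C\big(t^{-1-Q/2}\,t^{Q/2}\big)^{1/2}=Ct^{-1/2}.$$

**Step 3: translations.** First let $f$ be smooth with $f,\nabla f\in L^1$. Join $1$ to $k$ by a horizontal path $(\kappa_r)_{0\le r\le1}$ with controls $c_i$ and length at most $\|k\|+\epsilon$. By left invariance $y\kappa_r$ has the same controls, so $f(yk)-f(y)=\int_0^1\sum_ic_i(r)(U_if)(y\kappa_r)\,dr$. Integrate in $y$, use right invariance of $dy$, and let $\epsilon\to0$: $\|f(\cdot\,k)-f\|_1\le\|k\|\,\|\nabla f\|_1$. For $f=u$ apply this to left mollifications of $u$. They converge to $u$ in $L^1$, commute with right translations,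 and have gradients bounded in $L^1$ by $\|\nabla u\|_1$. $\square$

## 7. Lifting the driver to $G_M$

**Lemma 7.1.** Let $M\ge N\ge2$, $\pi:G_M\to G_N$ the projection, $\tilde a=a\circ\pi$, and $\tilde{\mathbf X}$ the process of $\tilde a$ on $G_M$ started at $\tilde x_0$ with $\pi\tilde x_0=x_0$. Then $\pi(\tilde{\mathbf X})$ has the law of $\mathbf X^a$ started at $x_0$, and a.s. $\tilde{\mathbf X}_{s,t}$ is the step-$M$ Lyons lift of $\pi(\tilde{\mathbf X})_{s,t}$.

**Proof.** **Step 1: Lyons lift.** By (3), $\tilde{\mathbf X}$ is a.s. locally $\alpha$-Hölder in $(G_M,d)$ for $\alpha\in(\frac13,\frac12)$. So $\tilde{\mathbf X}_{s,t}$ is a multiplicative functional with $k$-th level $O(|t-s|^{k\alpha})$. By uniqueness in the extension theorem it is determined by its first two levels, which are those of $\pi(\tilde{\mathbf X})_{s,t}$ since $N\ge2$.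

For the law, tildes denote objects on $G_M$. We must show $\tilde P_T(f\circ\pi)=(P_Tf)\circ\pi$. Formally both sides solve the same heat equation, but $f\circ\pi$ is not in $L^2(G_M)$, so we need cutoffs.

**Step 2: integration along fibers.** This makes the formal statement meaningful. Let $\mathcal H=\ker\pi$, a closed normal subgroup, nilpotent (hence unimodular) and dilation invariant. For compactly supported $\eta$ put $\bar\eta(x)=\int_{\mathcal H}\eta(h\tilde x)\,dh$ with any $\tilde x\in\pi^{-1}(x)$. Two choices of $\tilde x$ differ by left multiplication by an element of $\mathcal H$, so $\bar\eta$ is well defined. The functional $\eta\mapsto\int_{G_N}\bar\eta$ is invariant under right translations, so with suitable normalization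
$$\int_{G_M}(F\circ\pi)\,\eta=\int_{G_N}F\,\bar\eta, \tag{4}$$
because $\overline{(F\circ\pi)\eta}=F\bar\eta$. For compact $S$, $\overline{1_S}$ has compact support and is bounded: if $\tilde x\in S$, then $h\tilde x\in S$ forces $h\in SS^{-1}\cap\mathcal H$. Applying (4) to $F=w^2$,
$$w\mapsto1_S\cdot(w\circ\pi)\ \text{ is bounded }L^2(G_N)\to L^2(G_M). \tag{5}$$
For $\eta\in C_c^\infty(G_M)$ we have $\bar\eta\in C_c^\infty(G_N)$. Since $\tilde x\exp(\varepsilon e_i)$ lies over $x\exp(\varepsilon e_i)$, differentiation gives $U_i\bar\eta=\overline{U_i\eta}$. So for $w\in W^{1,2}(G_N)$, $\int(w\circ\pi)U_i\eta=\int w\,U_i\bar\eta=-\int(U_iw)\bar\eta=-\int((U_iw)\circ\pi)\,\eta$. That is, $U_i(w\circ\pi)=(U_iw)\circ\pi$ weakly. For $w\in D(L)$,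
$$\int\tilde a\nabla(w\circ\pi)\cdot\nabla\eta=\int_{G_N}a\nabla w\cdot\nabla\bar\eta=-\int_{G_N}(Lw)\bar\eta=-\int((Lw)\circ\pi)\,\eta. \tag{6}$$
By (5), $\nabla(w\circ\pi)$ and $(Lw)\circ\pi$ are in $L^2_{loc}$. Left mollifications of a compactly supported $\eta\in W^{1,2}(G_M)$ lie in $C_c^\infty$, have supports in a fixed compact set and converge in $W^{1,2}$, so (6) holds for such $\eta$.

**Step 3: a cut-off duality functional.** Let $f\in C_c^\infty(G_N)$, $u(t)=P_tf$, $v(t)=u(t)\circ\pi$, $T>0$, $g\in C_c^\infty(G_M)$, $g_t=\tilde P_tg$, and $\chi_R=\min(1,(2-\|\cdot\|/R)^+)$, so $|\nabla\chi_R|\le R^{-1}1_{R\le\|\cdot\|\le2R}$. Put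
$$\Phi_R(t)=\int g_t\,v(T-t)\,\chi_R .$$
In $L^2$, $t\mapsto g_t$ is continuous on $[0,T]$ and $C^1$ on $(0,T]$ with derivative $\tilde Lg_t$. The same holds for $u$, and by (5) $t\mapsto v(t)\in L^2(\operatorname{supp}\chi_R)$ is continuous on $[0,T]$ and $C^1$ on $(0,T]$ with derivative $(Lu(t))\circ\pi$. So $\Phi_R$ is continuous on $[0,T]$ and $C^1$ on $(0,T)$. Write $v=v(T-t)$. Since $v\chi_R\in W^{1,2}(G_M)$, and by (6) with $\eta=g_t\chi_R$,
$$\Phi_R'=-\int\tilde a\nabla g_t\cdot\nabla(v\chi_R)+\int\tilde a\nabla v\cdot\nabla(g_t\chi_R)=-\int v\,\tilde a\nabla g_t\cdot\nabla\chi_R+\int g_t\,\tilde a\nabla v\cdot\nabla\chi_R,$$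
because the terms $\chi_R\tilde a\nabla g_t\cdot\nabla v$ cancel.

**Step 4: the boundary terms vanish as $R\to\infty$.** For $\xi\in C_c^\infty$, Lemma 6.1 gives $|\int g_tU_i\xi|\le\int|g(x)|\,|\int\tilde p(t,x,y)U_i\xi(y)\,dy|\,dx\le C_1t^{-1/2}\|g\|_1\|\xi\|_\infty$, so $\|\nabla g_t\|_1\le Ct^{-1/2}\|g\|_1$. As $|v|\le\|f\|_\infty$, the first term of $\Phi_R'$ is at most $CR^{-1}t^{-1/2}$, with $C$ independent of $R,t$.

For the second term let $R\ge1$ and $\operatorname{supp}g\subset B(1,R/2)$. If $\|y\|\ge R$ and $x\in\operatorname{supp}g$, then $d(x,y)\ge R/2$. Half of the Gaussian exponent in (1) gives $|g_t(y)|\le C\|g\|_\infty e^{-R^2/(8C_0T)}$ for $t\le T$. If $\tilde x,h\tilde x\in B(1,2R)$ then $\|h\|\le4R$, so $\overline{1_{B(1,2R)}}\le|\mathcal H\cap B(1,4R)|\le CR^c$ by dilation. By Cauchy–Schwarz and (4),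
$$\int_{B(1,2R)}|\nabla v|\le|B(1,2R)|^{1/2}\Big(\int_{B(1,2R)}|\nabla u(T-t)|^2\circ\pi\Big)^{1/2}\le CR^{c'}\|\nabla u(T-t)\|_2,$$
and $\|\nabla u(T-t)\|_2^2\le\Lambda\,\mathcal E(u(T-t),u(T-t))\le\Lambda\,\mathcal E(f,f)$. So the second term is at most $CR^{c'-1}e^{-R^2/(8C_0T)}$. Hence $\Phi_R(T)-\Phi_R(0)=\int_0^T\Phi_R'\,dt\to0$.

**Step 5: conclusion.** By dominated convergence, $\Phi_R(T)\to\int(\tilde P_Tg)(f\circ\pi)=\int g\,\tilde P_T(f\circ\pi)$ (symmetry of $\tilde p$), and $\Phi_R(0)\to\int g\,(P_Tf)\circ\pi$. So $\tilde P_T(f\circ\pi)=(P_Tf)\circ\pi$ a.e., hence everywhere, since both sides are continuous (continuous kernels, Gaussian domination). By a monotone class argument it holds for bounded measurable $f$. Therefore $E[f(\pi\tilde{\mathbf X}_{s+T})\mid\tilde{\mathbf X}_r,r\le s]=(P_Tf)(\pi\tilde{\mathbf X}_s)$: $\pi(\tilde{\mathbf X})$ is a continuous Markov process with semigroup $P_t$ started at $x_0$. $\square$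

$\mathbf Y$ is a measurable functional of the first two levels of its driver. So its law is unchanged if we take $\mathbf X=\pi(\tilde{\mathbf X})$ and drive by $\tilde{\mathbf X}$, for any $M\ge N$ we like. Let $\mathcal F_s$ be the completed natural filtration of $\tilde{\mathbf X}$; $\mathbf Y_s$ is $\mathcal F_s$-measurable.

## 8. Localization near a Hörmander point and the shift estimate

**Local setup.** Let $y_*\in H$ and let $m$ be such that $V_{[J]}(y_*)$, $|J|\le m$, span $T_{y_*}\mathcal O'$. Spanning is an open condition, which is also why $H$ is open. Choose a chart $\psi$ of $\mathcal O'$ at $y_*$, $\psi(y_*)=0$, whose inverse $j:B(0,5)\subset\mathbb R^n\to\mathcal O'\subset\mathbb R^e$ is defined on a Euclidean ball so small that $\{V_{[J]}\}_{|J|\le m}$ spans at all points of $j(B(0,5))$. Put $D_r=j(\bar B(0,r))$, $r\le4$. It is compact in $\mathbb R^e$, and $\psi=j^{-1}$ is continuous on $D_r$. Let $\tilde V_i=\zeta\,\psi_*V_i$ with $\zeta\in C_c^\infty(B(0,4))$, $\zeta=1$ on $\bar B(0,3)$.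 Then $\tilde V_i\in C_b^\infty$, $Dj\,\tilde V_i=V_i\circ j$ on $\bar B(0,3)$, and $\{\tilde V_{[J]}(z)\}_{|J|\le m}$ spans $\mathbb R^n$ for $|z|\le2$. From now on $E_z$ is the Euler map of Lemma 5.1 for $W=\tilde V$.

Fix $\alpha\in(\frac13,\frac12)$, $t>0$, $0<\delta\le\min(1,t/2)$, $s=t-\delta$, $K_\delta=\|\tilde{\mathbf X}\|_{\alpha;[s,t]}\delta^\alpha$ and $A_\delta=\{K_\delta\le c_1\}$. Here $c_1\in(0,1]$ is so small that $Cc_1\le\frac12$ in the first bound of Lemma 5.1. By (3) and Markov's inequality, $P(A_\delta^c)\le C_q\delta^q$ for all $q$.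

**Lemma 8.1.** On $A_\delta$:

(A) if $\mathbf Y_s\in D_2$ and $dZ=\tilde V(Z)\,d\tilde{\mathbf X}$ on $[s,t]$, $Z_s=\psi(\mathbf Y_s)$, then $|Z_u|\le\frac52$ and $\mathbf Y_u=j(Z_u)$ for $u\in[s,t]$;

(B) if $\mathbf Y_t\in D_1$, then $\mathbf Y_s\in D_2$.

**Proof.** (A) By Lemma 5.1, $|Z_u-Z_s|\le\frac12$, so $|Z_u|\le\frac52$. Let $x^k$ be smooth paths as in (F2) for $\tilde{\mathbf X}$ on $[s,t]$. The ODE solutions $Z^k$ along $\tilde V$ from $Z_s$ converge uniformly to $Z$, so they stay in $B(0,3)$ for large $k$. There $Dj\,\tilde V_i=V_i\circ j$, so $j(Z^k)$ solves $dy=V(y)\,dx^k$ from $\mathbf Y_s$. By (F2) for $V$, $j(Z^k)\to\mathbf Y$, while $j(Z^k)\to j(Z)$.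

(B) The time reversal of $\mathbf Y$ on $[s,t]$ solves the RDE along $V$ driven by the reversed path $\tau\mapsto\tilde{\mathbf X}_{s+t-\tau}$, started at $\mathbf Y_t$. This is clear for smooth drivers and passes to the limit by (F2), with the converging endpoint values as initial values. The reversed path has the same Hölder constant, since its increments are inverses of increments of $\tilde{\mathbf X}$ and $\|g^{-1}\|=\|g\|$. The argument of (A), started from $\psi(\mathbf Y_t)\in\bar B(0,1)$, gives $\mathbf Y_s\in D_{3/2}$. $\square$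

Let $\chi\in C_c^\infty(B(0,1))$, $0\le\chi\le1$, $\chi=1$ on $B(0,\frac12)$, and let $\mu$ be the finite measure on $\mathbb R^n$ with
$$\int\varphi\,d\mu=E\big[1_{\mathbf Y_t\in D_1}(\chi\varphi)(\psi(\mathbf Y_t))\big].$$

The next lemma is the heart of the proof. It transfers the $L^1$-modulus of the kernel through the Euler map. The difficulty is that $U_{[J]}\rho$ with $|J|>1$ is not controlled. We regularize at scale $\varepsilon$ and pay $\varepsilon^{1-|J|}$ for it.

**Lemma 8.2.** Let $M\ge\max(N,m)$ and $q\ge1$. There is $C$ such that for all $|z|\le2$, $0<|h|\le1$, $0<\delta\le1$, $x\in G_M$, $\varphi\in C_b^1(\mathbb R^n)$, with $\rho(g)=\tilde p(\delta,x,xg)$,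
$$\Big|\int_{G_M}(\chi\Delta_h\varphi)(E_z(g))\,\rho(g)\,dg\Big|\le C\|\varphi\|_\infty\big(|h|^{1/m}\delta^{-1/2}+\delta^q\big).$$

**Proof.** **Step 1: the Euler map is submersive near $1$.** For fixed $z$, $E_z$ is the restriction of an affine function of $g\in T^M$. If $F$ is affine with linear part $\ell$, then $(U_iF)(g)=\ell(g\otimes e_i)$. Iterating, $(U_{i_1}\cdots U_{i_k}F)(1)=\ell(e_{i_1}\otimes\cdots\otimes e_{i_k})$ for $1\le k\le M$. For $F=E_z$ the right-hand side is $(\tilde V_{i_1}\cdots\tilde V_{i_k}\mathrm{id})(z)$. Taking the linear combinations that form brackets, $(U_{[J]}E_z)(1)=\tilde V_{[J]}(z)$ for $|J|\le M$. Here $M\ge m$ is used: the matrix $A(z,g)$ with columns $U_{[J]}E_z(g)$, $|J|\le m$, has rank $n$ at $g=1$, $|z|\le2$. By compactness there is $r_0>0$ such that $AA^T$ is invertible for $|z|\le2$, $\|g\|\le2r_0$. In Example 2.2 with $M=4$, $z=0$, the columns for $J=(1)$ and $J=(1,2,1,1)$ are $(1,0)^T$ and $(0,6)^T$.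

**Step 2: expressing $\partial_k\varphi$ by the $U_{[J]}$.** Let $c=A^T(AA^T)^{-1}$, smooth with $Ac=I$. The chain rule $U_{[J]}(\varphi\circ E_z)=\sum_k(\partial_k\varphi)(E_z)A_{kJ}$ gives
$$(\partial_k\varphi)(E_z(g))=\sum_{|J|\le m}c_{Jk}(z,g)\,U_{[J]}(\varphi\circ E_z)(g)\qquad(|z|\le2,\ \|g\|\le2r_0). \tag{7}$$
Let $\eta\in C_c^\infty(B(1,2r_0))$, $0\le\eta\le1$, $\eta=1$ on $B(1,r_0)$. Inserting $\eta$ into the integral costs at most $2\|\varphi\|_\infty\int_{\|g\|\ge r_0}\rho\le C\|\varphi\|_\infty\delta^q$ by (1).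

**Step 3: regularizing $\rho$.** Let $\varepsilon=|h|^{1/m}\le1$, $k\in C_c^\infty(B(1,1))$, $k\ge0$, $\int k=1$, $k_\varepsilon=\varepsilon^{-Q}k\circ\delta_{1/\varepsilon}$, and
$$\rho_\varepsilon(g)=\int\rho(gl^{-1})k_\varepsilon(l)\,dl=\int\rho(w)k_\varepsilon(w^{-1}g)\,dw .$$
By Lemma 6.1 and left invariance of $dg$, $\|\rho(\cdot\,l^{-1})-\rho\|_1\le C_1\varepsilon\delta^{-1/2}$ for $\|l\|\le\varepsilon$. So $\|\rho-\rho_\varepsilon\|_1\le C_1\varepsilon\delta^{-1/2}$, and replacing $\rho$ by $\rho_\varepsilon$ costs at most $2C_1\|\varphi\|_\infty|h|^{1/m}\delta^{-1/2}$. By left invariance $U_{[J]}\rho_\varepsilon(g)=\int\rho(gl^{-1})(U_{[J]}k_\varepsilon)(l)\,dl$. Since $\int U_{[J]}k_\varepsilon=0$ we may subtract $\rho(g)$, and since $\|U_{[J]}k_\varepsilon\|_1\le C\varepsilon^{-|J|}$,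
$$\|U_{[J]}\rho_\varepsilon\|_1=\Big\|\int(\rho(\cdot\,l^{-1})-\rho)\,(U_{[J]}k_\varepsilon)(l)\,dl\Big\|_1\le C\varepsilon^{1-|J|}\delta^{-1/2}. \tag{8}$$

**Step 4: integration by parts.** This moves all derivatives off $\varphi$. Let $\varphi_r=\varphi(\cdot+rh)$, so $\Delta_h\varphi=\int_0^1\sum_kh_k\partial_k\varphi_r\,dr$. Apply (7) to $\varphi_r$ and use skew-symmetry of $U_{[J]}$:
$$\int\eta\,(\chi\Delta_h\varphi)(E_z)\,\rho_\varepsilon\,dg=-\int_0^1\sum_{k,J}h_k\int\varphi_r(E_z)\,U_{[J]}\big(\eta\,\chi(E_z)\,c_{Jk}\,\rho_\varepsilon\big)\,dg\,dr .$$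
When $U_{[J]}$ hits the smooth compactly supported factor, the $L^1$ norm is at most $C\|\rho_\varepsilon\|_1=C$. When it hits $\rho_\varepsilon$, use (8) with $|J|\le m$, $\varepsilon\le1$. The total is at most $C|h|\|\varphi\|_\infty(1+\varepsilon^{1-m}\delta^{-1/2})\le C\|\varphi\|_\infty|h|^{1/m}\delta^{-1/2}$, because $|h|\varepsilon^{1-m}=\varepsilon=|h|^{1/m}$ and $|h|,\delta\le1$. $\square$

**Proposition 8.3.** Let $0<\beta\le1$, $q\ge1$, $M\ge\max(N,m)$. For $0<|h|\le1$, $0<\delta\le\min(1,t/2)$, $\varphi\in C_b^1$, with $C$ independent of $h,\delta,\varphi$,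
$$\Big|\int\Delta_h\varphi\,d\mu\Big|\le C\big(\|\varphi\|_{C^\beta}\,\delta^{(M+1)\beta/2}+\|\varphi\|_\infty|h|^{1/m}\delta^{-1/2}+\|\varphi\|_\infty\,\delta^q\big).$$

Here $\|\varphi\|_{C^\beta}$ is the sup norm plus the $\beta$-Hölder seminorm.

**Proof.** **Step 1: replace $\mathbf Y_t$ by $Z_t$.** Let $Z$ be as in Lemma 8.1(A) on $\{\mathbf Y_s\in D_2\}$. On $A_\delta$ we claim
$$1_{\mathbf Y_t\in D_1}(\chi\Delta_h\varphi)(\psi(\mathbf Y_t))=1_{\mathbf Y_s\in D_2}(\chi\Delta_h\varphi)(Z_t).$$
If $\mathbf Y_s\notin D_2$, both sides vanish by Lemma 8.1(B). Let $\mathbf Y_s\in D_2$; then $\mathbf Y_t=j(Z_t)$. If $\mathbf Y_t\in D_1$, injectivity of $j$ gives $Z_t=\psi(\mathbf Y_t)$. If $\mathbf Y_t\notin D_1$, then $|Z_t|>1$ and $\chi(Z_t)=0$. Hence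
$$\int\Delta_h\varphi\,d\mu=E\big[1_{A_\delta}1_{\mathbf Y_s\in D_2}(\chi\Delta_h\varphi)(Z_t)\big]+O(\|\varphi\|_\infty P(A_\delta^c)).$$

**Step 2: replace $Z_t$ by the Euler map.** On $A_\delta$, $|Z_t-E_{Z_s}(\tilde{\mathbf X}_{s,t})|\le CK_\delta^{M+1}$ by Lemma 5.1, and $\|\chi\Delta_h\varphi\|_{C^\beta}\le C\|\varphi\|_{C^\beta}$. By (3) the replacement costs at most $C\|\varphi\|_{C^\beta}E[K_\delta^{(M+1)\beta}]\le C\|\varphi\|_{C^\beta}\delta^{(M+1)\beta/2}$. Then remove $1_{A_\delta}$ at a further cost $2\|\varphi\|_\infty P(A_\delta^c)\le C\|\varphi\|_\infty\delta^q$.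

**Step 3: condition on the past.** Given $\mathcal F_s$, on $\{\mathbf Y_s\in D_2\}$ the point $Z_s=\psi(\mathbf Y_s)\in\bar B(0,2)$ is fixed, and by the Markov property and left invariance of $dg$ the increment $\tilde{\mathbf X}_{s,t}$ has density $g\mapsto\tilde p(\delta,\tilde{\mathbf X}_s,\tilde{\mathbf X}_sg)$. Apply Lemma 8.2 conditionally, with $z=Z_s$ and $x=\tilde{\mathbf X}_s$. $\square$

## 9. From shift estimates to a density

**Lemma 9.1** (in the spirit of Debussche–Romito). Let $\mu$ be a finite measure on $\mathbb R^n$, $0<\beta<\sigma'\le1$, and suppose $|\int\Delta_h\varphi\,d\mu|\le C|h|^{\sigma'}\|\varphi\|_{C^\beta}$ for $|h|\le1$, $\varphi\in C_b^\infty$. Then $\mu$ has a density $f$, and $\|f(\cdot-h)-f\|_1\le C'|h|^{\sigma'-\beta}$ for $|h|\le1$.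

**Proof.** **Step 1: mollified densities.** Let $\theta\in C_c^\infty(B(0,1))$ be even and nonnegative with $\int\theta=1$, $\theta_r=r^{-n}\theta(\cdot/r)$, $f_r=\mu*\theta_r$. For measurable $\varphi$ with $\|\varphi\|_\infty\le1$ and $r\le1$, $\varphi*\theta_r\in C_b^\infty$ is bounded by $1$ with gradient at most $C/r$, so $\|\varphi*\theta_r\|_{C^\beta}\le Cr^{-\beta}$. As $\theta$ is even, $\int\varphi\,(f_r(\cdot-h)-f_r)\,dx=\int\Delta_h(\varphi*\theta_r)\,d\mu$. By duality
$$\|f_r(\cdot-h)-f_r\|_1\le C|h|^{\sigma'}r^{-\beta}\quad(|h|\le1),\qquad\|f_r*\theta_{r'}-f_r\|_1\le Cr'^{\sigma'}r^{-\beta}\quad(r'\le1).$$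

**Step 2: convergence.** The bounds at different scales must be compared; for this note $f_r*\theta_{r/2}=f_{r/2}*\theta_r$. So $\|f_r-f_{r/2}\|_1\le\|f_r-f_r*\theta_{r/2}\|_1+\|f_{r/2}*\theta_r-f_{r/2}\|_1\le Cr^{\sigma'-\beta}$. As $\sigma'>\beta$, $f_{2^{-k}}$ converges in $L^1$ to some $f$ with $\|f-f_{2^{-k}}\|_1\le C2^{-k(\sigma'-\beta)}$. Since $f_{2^{-k}}\,dx\to\mu$ weakly, $\mu=f\,dx$.

**Step 3: modulus.** Choose $r=2^{-k}\le|h|<2r$. Then $\|f(\cdot-h)-f\|_1\le2\|f-f_r\|_1+C|h|^{\sigma'}r^{-\beta}\le C'|h|^{\sigma'-\beta}$. $\square$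

**Proof of Theorem 2.6, parts 1 and 2, and of Theorem 2.5.** **Step 1: parameters.** Given $0<\sigma<1/m$, pick $\sigma'\in(\sigma,1/m)$, $\beta=\sigma'-\sigma$, and $\kappa>0$ with $\frac1m-\frac\kappa2=\sigma'$. Then pick $M\ge\max(N,m)$ and $q$ so large that $(M+1)\beta\kappa/2\ge\sigma'$ and $q\kappa\ge\sigma'$. Arbitrary $M$ is allowed by Lemma 7.1. Proposition 8.3 with $\delta=\min(1,t/2)|h|^\kappa$ gives $|\int\Delta_h\varphi\,d\mu|\le C|h|^{\sigma'}\|\varphi\|_{C^\beta}$ for $|h|\le1$, $\varphi\in C_b^\infty$. By Lemma 9.1, $\mu$ has a density $f\in B^\sigma_{1,\infty}$.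

**Step 2: back to the orbit.** For Borel $B\subset j(B(0,\frac12))$, $\chi=1$ on $\psi(B)$, so $P(\mathbf Y_t\in B)=\mu(\psi(B))$. Hence the law of $\mathbf Y_t$ on $j(B(0,\frac12))$ is absolutely continuous, with density $f$ in the chart. The constants depend only on $d,N,m,M,\Lambda$, the chart, $V$, $\sigma$ and a lower bound of $t$. Neither $x_0$ nor the starting point in the orbit entered.

**Step 3: integrability.** Let $1\le q<\infty$ with $\sigma>n(1-1/q)$, and write $\theta_{(k)}=\theta_{2^{-k}}$ with $\theta$ as in Lemma 9.1. Then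
$$f*\theta_{(k)}*\theta_{(k)}-f*\theta_{(k+1)}*\theta_{(k+1)}=f*(\theta_{(k)}-\theta_{(k+1)})*(\theta_{(k)}+\theta_{(k+1)}).$$
By Young's inequality its $L^q$ norm is at most $\|f*(\theta_{(k)}-\theta_{(k+1)})\|_1\,\|\theta_{(k)}+\theta_{(k+1)}\|_q\le C2^{-k\sigma}2^{kn(1-1/q)}$, which is summable. Since $f*\theta_{(0)}*\theta_{(0)}\in L^q$ and $f*\theta_{(k)}*\theta_{(k)}\to f$ in $L^1$, $f\in L^q$ with a bound of the same uniformity. The condition reads $q<n/(n-\sigma)$. Letting $\sigma\uparrow1/m$ we reach all $q<n/(n-1/m)$, and all $q<\infty$ if $n=m=1$. This proves part 2.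

**Step 4: countable cover.** $\mathcal O'$ is connected and carries the Riemannian metric pulled back from $\mathbb R^e$. So it is metrizable, connected and locally compact, hence second countable. So $H$ is covered by countably many sets $j(B(0,\frac12))$ as above, and part 1 follows. Under Hörmander's condition $H=\mathcal O'$. As $\mathbf Y_t\in\mathcal O'$, Theorem 2.5 follows. $\square$

**Remark 9.2.** For absolute continuity alone, $M=\max(N,m)$ suffices: take $\frac2{M+1}<\kappa<\frac2m$, small $\beta$ and large $q$ in Proposition 8.3. Thus points with $m\le N$ need no lift, and the lift is what handles $m>N$.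

## 10. A coefficient for which the exponent $1$ is optimal

**Proof of Theorem 2.6, part 3.** Take $d=e=1$, so $G=\mathbb R$, and $V=\partial_y$, $y_0=0$. Then $\mathbf Y_t=\mathbf X_t-x_0$, $\mathcal O'=\mathbb R$, $n=m=1$. Let $a=1/f$ with
$$f(x)=2+\sum_{k\ge1}k^{-2}\cos(2^kx),\qquad2-\tfrac{\pi^2}6\le f\le2+\tfrac{\pi^2}6 .$$

**Step 1: the density inherits the roughness of $f$.** Let $u=p(t,x_0,\cdot)\in D(L)$ and $w=au'$. Then $w\in L^2$ and $w'=Lu\in L^2$, so $w\in C^{1/2}$. Moreover $w\not\equiv0$, since $u\in L^2$ with $\int u=1$ is not constant. So $|w|\ge c>0$ on a compact interval $J$, where $f=u'/w$. Suppose $u$ were locally in $B^\sigma_{1,\infty}$ for some $\sigma>1$; without loss of generality $\sigma<2$. Then for an interval $J'$ compactly inside $J$ and small $h>0$, $\|\Delta_hu'\|_{L^1(J')}\le Ch^{\sigma-1}$. Since $\Delta_hf(x)=\frac{\Delta_hu'(x)}{w(x+h)}+u'(x)\,\Delta_h(1/w)(x)$, $u'=fw$ is bounded on $J$ and $1/w\in C^{1/2}(J)$,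
$$\|\Delta_hf\|_{L^1(J')}\le C(h^{\sigma-1}+h^{1/2}).$$

**Step 2: a lower bound.** Take $h=\pi2^{-k}$ and test $\Delta_hf$ against $\cos(2^kx)$ on $J'$. Terms $j>k$ vanish, because $2^jh\in2\pi\mathbb Z$. The term $j=k$ gives $-2k^{-2}\int_{J'}\cos^2(2^kx)\,dx=-k^{-2}(|J'|+O(2^{-k}))$. A term $j<k$ is $j^{-2}$ times an integral of products of frequencies $2^j$ and $2^k$, with $2^k\pm2^j\ge2^{k-1}$. So it is $O(j^{-2}2^{-k})$, and these add up to $O(2^{-k})$. Hence $\|\Delta_hf\|_{L^1(J')}\ge ck^{-2}$ for large $k$, which contradicts the upper bound $C2^{-k\min(\sigma-1,1/2)}$. $\square$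

## 11. Rank deficiency near the starting point

**Proof of Theorem 2.6, part 4.** Near $y_0$ in $\mathcal O'$ the distribution spanned by the Lie algebra is involutive, of constant rank $k<n$, and contains every $V_i$. By Frobenius there is a chart $\psi$ as in Section 8 (without the spanning property), $\psi(y_0)=0$, in which every $\psi_*V_i$, hence every $\tilde V_i$, has zero components in the last $n-k$ coordinates. The argument of Lemma 8.1(A) on $[0,t]$ does not use Hörmander's condition. On the event $\{\|\tilde{\mathbf X}\|_{\alpha;[0,t]}t^\alpha\le c_1\}$ it gives $\mathbf Y_t=j(Z_t)$ with $|Z_t|\le\frac52$ and $Z_0=0$. The approximating ODE solutions have last $n-k$ coordinates equal to $0$, so $Z_t$ does too. On this event $\mathbf Y_t$ lies in a null set of $\mathcal O'$. By (3) the event has positive probability for small $t$. $\square$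

For an example, take $V_1=\partial_1$, $V_2=f(y^1)\partial_2$ on $\mathbb R^2$, $y_0=0$, with $f$ smooth, bounded with bounded derivatives, $f=0$ near $0$, $f\not\equiv0$. The orbit is $\mathbb R^2$: move along $V_1$ to a point where $f\ne0$, shift along $V_2$, and move back. Near $0$ the Lie algebra has rank $1$, so for small $t$ the law of $\mathbf Y_t$ charges the line $\{y^2=0\}$. Compare Example 2.2, where $\phi$ vanishes at $0$ only to order three: there a bracket of length $4$ restores the rank, and $\mathbf Y_t$ has a density for every $t>0$.
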